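\title{The maximal spread of a ray of the Dressian $\mathrm{Dr}(3,n)$}

\begin{abstract}
The rays of the Dressian $\mathrm{Dr}(k,n)$ correspond to the coarsest nontrivial regular matroid subdivisions of the hypersimplex $\Delta(k,n)$, and the spread of a ray is the number of maximal cells of its subdivision. We show that the maximal spread of a ray of $\mathrm{Dr}(3,n)$ is $2$ for $n=5$ and $\binom{n-5}{2}+3$ for $n\ge 6$. The upper bound comes from an exact formula for the number of maximal cells on a cone of any dimension, which also characterizes the extremal rays. The extremal examples are built from rigid configurations of points in the plane and are valuations of Pl\"ucker vectors in characteristic $0$.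
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $2\le k\le n-2$, write $[n]=\{1,\dots,n\}$ and $e_S=\sum_{i\in S}e_i$ for $S\subseteq[n]$. The \emph{hypersimplex} is
\[
\Delta(k,n)=\operatorname{conv}\{e_S : S\subseteq[n],\ |S|=k\}\subset\mathbb R^n .
\]
A weight vector $w\in\mathbb R^{\binom{[n]}{k}}$ induces a \emph{regular subdivision} of $\Delta(k,n)$: lift each vertex $e_S$ to height $w_S$ and project the lower faces of the convex hull. The closures of the sets of weights that induce the same subdivision are the cones of the \emph{secondary fan}. A subdivision is a \emph{matroid subdivision} if every cell is a matroid polytope, that is, if every edge of every cell is parallel to some $e_i-e_j$. The \emph{Dressian} $\mathrm{Dr}(k,n)$ is the subfan of the secondary fan formed by the weights that induce matroid subdivisions. As a set, it consists of those $w$ such that for every $(k-2)$-subset $S$ and all distinct $i,j,l,m\notin S$ the minimum of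
\begin{equation}\label{eq:plucker}
w_{Sij}+w_{Slm},\qquad w_{Sil}+w_{Sjm},\qquad w_{Sim}+w_{Sjl}
\end{equation}
is attained at least twice; these are the tropical $3$-term Pl\"ucker relations.

The weights $w_S=\sum_{i\in S}h_i$ with $h\in\mathbb R^n$ induce the trivial subdivision and form the $n$-dimensional lineality space of the fan. Dimensions of cones are always taken modulo this space. The \emph{rays} are the cones of dimension $1$; they correspond to the coarsest nontrivial regular matroid subdivisions. The \emph{spread} of $w\in\mathrm{Dr}(k,n)$ is the number of maximal cells of the subdivision induced by $w$.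

For fixed $k$ the spread of elements of $\mathrm{Dr}(k,n)$ is unbounded as $n$ grows. A ray, however, cannot be coarsened, and the first examples that come to mind cut $\Delta(k,n)$ into two pieces by a single hyperplane. For $k=2$ there are no others (Proposition~\ref{prop:other}). For $k=3$ and $n=5,6,7,8$ the maximal spread of a ray is known to be $2,3,4,6$. Herrmann, Joswig and Speyer \cite{HJS} ask for the maximal spread of a ray of $\mathrm{Dr}(k,n)$, at least for $k=3$. We answer the question for $k=3$. Throughout, $\binom x2=x(x-1)/2$ for every integer $x$.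

\begin{theorem}\label{thm:A}
The maximal spread of a ray of $\mathrm{Dr}(3,n)$ is $2$ if $n=5$, and
\[
\binom{n-5}{2}+3=\frac{n^2-11n+36}{2}\qquad\text{if } n\ge 6 .
\]
The maximum is attained by rays generated by valuations of Pl\"ucker vectors of $3$-dimensional linear spaces over a valued field of characteristic $0$.
\end{theorem}

For $n=5,6,7,\dots$ this gives $2,3,4,6,9,13,18,24,\dots$, in agreement with the known values. The upper bound is a special case of an exact formula. Each maximal cell is the polytope of a loopless matroid $M$ of rank $3$ on $[n]$. Let $s=s(M)$ be the number of its parallel classes (flats of rank $1$), call its flats of rank $2$ \emph{lines}, and let $l(L)$ be the number of parallel classes contained in the line $L$. The \emph{defect} of $M$ is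
\begin{equation}\label{eq:defect}
\rho(M)=\binom{s-5}{2}-\frac12\sum_{L:\ l(L)\ge3}\bigl(l(L)-3\bigr)\bigl(l(L)-6\bigr).
\end{equation}

\begin{theorem}\label{thm:B}
Let $n\ge5$ and let $w\in\mathrm{Dr}(3,n)$ lie in the relative interior of a cone of dimension $d$. Let $V$ be the spread of $w$, let $P$ be the number of cells of codimension $2$ not contained in the boundary of $\Delta(3,n)$, and put $\delta=d-(V-P-1)$. Then $\delta\ge0$, $\rho(M)\ge0$ for every maximal cell $M$, and
\begin{equation}\label{eq:main}
V=\binom{n-5}{2}+2d+1-2\delta-\sum_{M}\rho(M),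
\end{equation}
the sum running over the maximal cells. Hence $V\le\binom{n-5}2+2d+1$. For $n\ge6$, a ray has maximal spread if and only if $V=P+2$ and every maximal cell has exactly $5$ or $6$ parallel classes, with no line containing $4$ of them.
\end{theorem}

For the trivial subdivision $d=\delta=0$, the only cell has $s=n$ and no line with three classes, and \eqref{eq:main} reads $1=\binom{n-5}2+1-\binom{n-5}2$.

\begin{proposition}\label{prop:other}
For $k=n-3$ the maximal spread of a ray of $\mathrm{Dr}(k,n)$ is given by the values in Theorem~\ref{thm:A}. For $k=2$ and for $k=n-2$ it is $2$.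
\end{proposition}

We do not settle the range $4\le k\le n-4$.

The proof of the upper bound (Section~\ref{sec:upper}) plays two counts against each other. A subdivision with many maximal cells can be a ray only if many cells of codimension $2$ impose linear conditions on the weight; this is the inequality $\delta\ge0$. On the other hand, inclusion--exclusion for two coefficients of the characteristic polynomial limits the number of such cells. For the lower bound, Section~\ref{sec:config} turns a finite set of points in the plane into an element of $\mathrm{Dr}(3,n)$ whose cells and deformations can be read off a picture, and Sections~\ref{sec:triangle} and~\ref{sec:families} construct rigid pictures with the required number of cells.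

\section{Cells, cones and two small rays}\label{sec:prelim}

For $x\in\mathbb R^n$ and $A\subseteq[n]$ put $x(A)=\sum_{i\in A}x_i$.

\subsection{Matroids}
We identify a matroid $M$ of rank $k$ on $[n]$ with its set of bases, a family of $k$-subsets, and $P_M=\operatorname{conv}\{e_S:S\in M\}$ is its polytope. The rank of $A\subseteq[n]$ is $\operatorname{rk}(A)=\max_{S\in M}|S\cap A|$. A \emph{loop} lies in no basis and a \emph{coloop} lies in every basis. A \emph{flat} is a set $A$ with $\operatorname{rk}(A\cup i)>\operatorname{rk}(A)$ for all $i\notin A$; every set lies in a unique flat of the same rank. In a loopless matroid the flats of rank $1$ partition $[n]$ into the \emph{parallel classes}, or \emph{classes} for short, and any two classes lie on a unique flat of rank $2$. As $S$ runs over the bases with $|S\cap A|=\operatorname{rk}(A)$, the sets $S\cap A$ are the bases of the restriction $M|A$ and the sets $S\setminus A$ are the bases of the contraction $M/A$; the set $A$ is a flat exactly when $M/A$ has no loops. The bases of a direct sum $M_1\oplus M_2$ are the unions of a basis of $M_1$ and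 a basis of $M_2$; every matroid is uniquely a direct sum of \emph{connected} matroids, its \emph{components}. By $U_{r,A}$ we denote the matroid whose bases are all $r$-subsets of $A$, and $U_{r,n}=U_{r,[n]}$. We use four standard facts.
\begin{itemize}
\item[(M1)] $\operatorname{rk}(A)=\max_{x\in P_M}x(A)$, and $P_M$ is the set of $x\ge0$ with $x([n])=k$ and $x(F)\le\operatorname{rk}(F)$ for all flats $F$.
\item[(M2)] The face of $P_M$ on which $x(A)$ is maximal is $P_{M|A\oplus M/A}$.
\item[(M3)] $\dim P_M=n-(\text{number of components of }M)$.
\item[(M4)] For a basis $S_0$, the \emph{fundamental graph} joins $a\in S_0$ to $i\notin S_0$ if $(S_0\setminus a)\cup i$ is a basis. The matroid is connected if and only if this bipartite graph on $[n]$ is connected \cite[Ch.~4]{Oxley}.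
\end{itemize}
A loop or a coloop is a component by itself. A loopless matroid of rank $2$ with two classes $p,p'$ is $U_{1,p}\oplus U_{1,p'}$; with three or more classes it is connected, by (M4). In a connected matroid $M$ of rank $3$ every line $L$ satisfies
\begin{equation}\label{eq:two-off}
l(L)\le s-2,
\end{equation}
because a single class $p$ outside $L$ would give $M=M|L\oplus U_{1,p}$.

\subsection{The cone of a subdivision}
Since the constant $1$ equals $x([n])/k$ on $\Delta(k,n)$, affine functions on $\Delta(k,n)$ are restrictions of linear ones. So the cells of the subdivision $\Sigma$ induced by $w$ are the following: for $h\in\mathbb R^n$, the sets $S$ that minimize $w_S-h(S)$ are the vertices of a cell, and every cell arises in this way. We identify a cell with its set of vertices and, in a matroid subdivision, with a matroid. If $v$ is a maximal cell, the vectors $e_S$ with $S\in v$ span $\mathbb R^n$.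

Let $W=W(\Sigma)$ be the linear space of weights $w'$ that are linear on each maximal cell: for each maximal cell $v$ there is a vector $h^v\in\mathbb R^n$, necessarily unique, with $w'_S=h^v(S)$ for all $S\in v$.

\begin{lemma}\label{lem:W}
If $w$ lies in the relative interior of a cone of dimension $d$ and induces $\Sigma$, then $\dim W(\Sigma)=n+d$.
\end{lemma}

\begin{proof}
A weight $w'$ induces $\Sigma$ if and only if for each maximal cell $v$ of $\Sigma$ there is $h^v$ with $w'_S-h^v(S)=0$ for $S\in v$ and $w'_S-h^v(S)>0$ for $S\notin v$: in that case every $v$ is a cell for $w'$, and these cells already cover the hypersimplex. Hence the weights inducing $\Sigma$ form a subset of $W$ cut out by strict linear inequalities. This convex open subset of $W$ is the relative interior of its closure, the cone of $w$, which therefore has dimension $\dim W-n$ modulo lineality.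
\end{proof}

\subsection{Interior cells for $k=3$}
From now on $\Delta=\Delta(3,n)$ with $n\ge5$, and $\Sigma$ is the matroid subdivision induced by some $w\in\mathrm{Dr}(3,n)$. Interiors and codimensions refer to the hyperplane $x([n])=3$. A cell is \emph{interior} if it is not contained in $\partial\Delta$. The boundary of $\Delta$ is cut out by the hyperplanes $x_i=0$ and $x_i=1$, and a cell with a relative interior point on one of them lies in it. So $P_M$ is interior if and only if $M$ has no loops and no coloops, and $\operatorname{int}\Delta$ is the disjoint union of the relative interiors of the interior cells. Each component of a loopless matroid has rank at least $1$, so an interior cell has at most three components, and (M3) leaves three kinds.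
\begin{itemize}
\item \emph{Maximal cells}: $M$ is connected. Their number is $V$.
\item \emph{Walls}, of codimension $1$: $e=U_{1,A}\oplus N$ with $|A|\ge2$ and $N$ a loopless matroid of rank $2$ on $B=[n]\setminus A$ with $s_e\ge3$ classes. Their number is $E$. A wall spans the hyperplane $x(B)=2$ and lies in exactly two maximal cells, $v_e^-$ on the side $x(B)\le2$ and $v_e^+$ on the side $x(B)\ge2$.
\item \emph{Ridges}, of codimension $2$: $U_{1,A}\oplus U_{1,B}\oplus U_{1,C}$ with $|A|,|B|,|C|\ge2$. Their number is $P$. There are none if $n=5$.
\end{itemize}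
The letters refer to the vertices, edges and polygons of the dual complex. This short list is where $k=3$ enters the upper bound: the counts below have three terms, a wall contributes through the single number $s_e$, and all ridges contribute alike.

\begin{example}[one wall]\label{ex:split}
Let $[n]=A\sqcup B$ with $|A|\ge2$, $|B|\ge3$, and $w_S=\max(0,|S\cap B|-2)$. The linear functions $0$ and $x(B)-2$ give two cells. The first consists of the $S$ not contained in $B$; it has $s=n$, and $B$ is its only line with more than two classes. The second consists of the $S$ with $|S\cap A|\le1$; here $A$ is a class, $s=|B|+1$, and all lines have two classes. By (M1) the two polytopes are the halves $x(B)\le2$ and $x(B)\ge2$ of $\Delta$, so $V=2$, $E=1$, $P=0$. For $w'\in W$ the difference of the two vectors $h^v$ vanishes on the wall, so it is a multiple of $2e_A-e_B$. Thus $\dim W=n+1$ and $w$ generates a ray. For $n=5$ the defects are $\binom02=0$ and $\binom{-1}2=1$, and \eqref{eq:main} reads $2=0+3-0-1$.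
\end{example}

If several walls are present and no ridge ties them together, each wall can be bent independently and the subdivision is not a ray. The smallest $n$ with room for a ridge is $6$.

\begin{example}[one ridge]\label{ex:three}
Let $[6]=A\sqcup B\sqcup C$ be a partition into pairs and
\[
w_S=\max\bigl(b-c,\ c-a,\ a-b\bigr),\qquad (a,b,c)=(|S\cap A|,|S\cap B|,|S\cap C|).
\]
Since $a+b+c=3$, the term $b-c$ is the largest exactly when $c\le1$ and $b\ge1$. These $S$ are the bases of the matroid in which $C$ is a class and $A\cup C$ is a line: $s=5$, one line has three classes, and $\rho=0$. By (M1) its polytope is $\{x\in\Delta: x(C)\le1,\ x(B)\ge1\}$. The other two terms give $\{x(A)\le1,\ x(C)\ge1\}$ and $\{x(B)\le1,\ x(A)\ge1\}$, and the three regions cover $\Delta$. There are three walls, in the hyperplanes $x(A)=1$, $x(B)=1$, $x(C)=1$, and they meet in the ridge $U_{1,A}\oplus U_{1,B}\oplus U_{1,C}$. For $w'\in W$, walk once around the ridge. The vector $h^v$ jumps by multiples $t_A,t_B,t_C$ of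
\[
2e_A-e_B-e_C,\qquad 2e_B-e_A-e_C,\qquad 2e_C-e_A-e_B,
\]
and the jumps add up to zero, which forces $t_A=t_B=t_C$. Three unknowns and two equations leave one parameter, so $w$ generates a ray with $V=3$, $P=1$, $\delta=0$, and \eqref{eq:main} reads $3=0+3-0-0$.
\end{example}

\section{The upper bound}\label{sec:upper}

\subsection{Jumps across walls}
Example~\ref{ex:three} generalizes: each wall carries one unknown and each ridge imposes two equations. What has to be shown is that there are no further conditions, that is, that every solution comes from a weight.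

\begin{lemma}\label{lem:jumps}
$d\ge E-2P$.
\end{lemma}

\begin{proof}
For a wall $e=U_{1,A}\oplus N$ with $B=[n]\setminus A$ put $\omega_e=2e_A-e_B$. Then $\omega_e(S)=2-2=0$ for $S\in e$. The vectors $e_S$, $S\in e$, span a linear space of dimension $n-1$, so its annihilator is $\mathbb R\omega_e$. Hence every $w'\in W$ defines numbers $t_e$ by $h^{v_e^+}-h^{v_e^-}=t_e\omega_e$.

The maximal cells that contain a ridge $f$ with parts $A,B,C$ are arranged cyclically around it, consecutive ones sharing a wall $e\supset f$. The jumps along this cycle satisfy $\sum\pm t_e\omega_e=0$, with sign $+$ when $e$ is crossed from $v_e^-$ to $v_e^+$. Each $\omega_e$ that occurs annihilates the $(n-2)$-dimensional span of the $e_S$, $S\in f$, so it lies in the plane $\{\alpha e_A+\beta e_B+\gamma e_C:\alpha+\beta+\gamma=0\}$. The condition at $f$ therefore amounts to two linear equations. Let $J\subseteq\mathbb R^E$ be the space of solutions of the equations of all ridges; then $\dim J\ge E-2P$. Fix a maximal cell $v_0$. The linear map $W\to\mathbb R^n\times J$, $w'\mapsto(h^{v_0},t)$, is injective, since any maximal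 cell is reached from $v_0$ by crossing walls. We show that it is onto; then $d=\dim J$ by Lemma~\ref{lem:W}.

Let $t\in J$. Call a polygonal path in $\operatorname{int}\Delta$ \emph{generic} if its breakpoints lie in interiors of maximal cells and it meets no ridge. It crosses finitely many walls transversally; let $j(\gamma)$ be the sum of the terms $\pm t_e\omega_e$ over the crossings of $\gamma$. We claim that $j(\gamma)=0$ if $\gamma$ is closed. Joining the breakpoints to a point of $\operatorname{int}\Delta$ in general position writes $j(\gamma)$ as a sum of terms $j(\partial D)$, where $D\subset\operatorname{int}\Delta$ is a triangle that meets each ridge in at most one point, transversally and in the interior of $D$. The nonempty sets $e\cap D$ are segments whose endpoints lie on $\partial D$ or on a ridge. Take small circles $\gamma_1,\dots,\gamma_N$ around the points where $D$ meets a ridge, oriented like $\partial D$. In $j(\partial D)-\sum_ij(\gamma_i)$ each segment contributes once for each of its two endpoints, with opposite signs, so this difference is zero. Each $j(\gamma_i)$ vanishes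 because $t\in J$, and the claim follows.

Given $h^{v_0}$, define $h^v=h^{v_0}+j(\gamma)$ for any generic path $\gamma$ from the interior of $v_0$ to the interior of $v$. By the claim this does not depend on $\gamma$. Put $w'_S=h^v(S)$ for a maximal cell $v\ni S$. If $v,v'$ both contain $S$, take a ball around $e_S$ that meets only cells containing $e_S$, and join $v$ to $v'$ by a generic path in the intersection of the ball with $\operatorname{int}\Delta$, an open convex set. This path crosses only walls $e\ni S$, for which $\omega_e(S)=0$. So $h^v(S)=h^{v'}(S)$, the weight $w'$ is well defined, lies in $W$ and maps to $(h^{v_0},t)$.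
\end{proof}

\subsection{Inclusion--exclusion over interior cells}
To bound $P$ from above we need matroid invariants that add up over a subdivision. Call a function $f$ on matroids of rank $3$ on $[n]$ \emph{valuative} if for every subdivision $\Sigma$ as above
\begin{equation}\label{eq:val}
\sum_{M\text{ maximal}}f(M)-\sum_{e\text{ wall}}f(e)+\sum_{M\text{ ridge}}f(M)=f(U_{3,n}).
\end{equation}
Linear combinations of valuative functions are valuative. We use the Euler characteristic in this form: there is a linear functional $\chi$ on the span of the indicator functions $1_Q$ of convex polytopes with $\chi(1_Q)=1$ for every nonempty polytope $Q$, and by Euler's relation $\chi(1_{\operatorname{relint}Q})=(-1)^{\dim Q}$. For a statement $\mathcal A$, let $[\mathcal A]$ be $1$ if it holds and $0$ otherwise.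

\begin{lemma}\label{lem:val}
The constant $1$ and the functions $M\mapsto[\operatorname{rk}_M(A)=i]$, for $A\subseteq[n]$ and $i\in\mathbb Z$, are valuative. In particular $V-E+P=1$.
\end{lemma}

\begin{proof}
We first prove that
\begin{equation}\label{eq:indicator}
1_\Delta=\sum_{\sigma\text{ interior}}(-1)^{\operatorname{codim}\sigma}\,1_\sigma .
\end{equation}
Let $x\in\Delta$ and let $Q$ be a small cube in the hyperplane $x([n])=3$ that is centered at $x$ and meets only cells containing $x$. Then $\operatorname{relint}(Q\cap\Delta)=\operatorname{int}Q\cap\operatorname{int}\Delta$ is the disjoint union of the sets $\operatorname{int}Q\cap\operatorname{relint}\sigma$ over the interior cells $\sigma\ni x$. Each of these sets is nonempty and equals $\operatorname{relint}(Q\cap\sigma)$, where $Q\cap\sigma$ is a polytope of dimension $\dim\sigma$. Applying $\chi$ gives $(-1)^{n-1}=\sum_{\sigma\ni x}(-1)^{\dim\sigma}$, which is \eqref{eq:indicator} at $x$.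

Let $K$ be a closed polyhedron. Multiplying \eqref{eq:indicator} by $1_K$ and applying $\chi$ shows that $M\mapsto[P_M\cap K\ne\emptyset]$ is valuative. For $K=\mathbb R^n$ this is the constant $1$. For $K=\{x(A)\ge i\}$ it is $[\operatorname{rk}(A)\ge i]$ by (M1), and $[\operatorname{rk}(A)=i]=[\operatorname{rk}(A)\ge i]-[\operatorname{rk}(A)\ge i+1]$.
\end{proof}

Together, Lemmas~\ref{lem:jumps} and~\ref{lem:val} give $d\ge E-2P=V-P-1$, that is, $\delta\ge0$.

All matroids in \eqref{eq:val} are loopless of rank $3$. For such a matroid put $g(M)=\sum_L\bigl(l(L)-1\bigr)$, summed over all lines. The numbers $-s$ and $g$ are coefficients of the characteristic polynomial $\sum_A(-1)^{|A|}z^{3-\operatorname{rk}(A)}$: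
\begin{equation}\label{eq:sg}
s=-\sum_{A}(-1)^{|A|}[\operatorname{rk}(A)=1],\qquad g=\sum_A(-1)^{|A|}[\operatorname{rk}(A)=2].
\end{equation}
Indeed, a set of rank $1$ is a nonempty subset of a unique class $p$, and $\sum_{\emptyset\ne A\subseteq p}(-1)^{|A|}=-1$. A set of rank $2$ lies in a unique line $L$. In $\sum_{A\subseteq L}(-1)^{|A|}=0$ the empty set contributes $1$ and the sets of rank $1$ contribute $-l(L)$, so the sets of rank $2$ contribute $l(L)-1$. By Lemma~\ref{lem:val}, both $s$ and $g$ satisfy \eqref{eq:val}.

\subsection{Walls are long lines}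
Identity \eqref{eq:val} has alternating signs. To extract an inequality we charge each wall to one of its two maximal cells. Call a line \emph{long} if it has at least three classes.

\begin{lemma}\label{lem:lines}
The map $(M,L)\mapsto e=M|L\oplus M/L$ is a bijection from the pairs of a maximal cell $M$ and a long line $L$ of $M$ to the walls, and $s_e=l(L)$.
\end{lemma}

\begin{proof}
Let $(M,L)$ be such a pair and $A=[n]\setminus L$. By (M2), $e$ is the face $x(L)=2$ of $P_M$, so it is a cell. The restriction $M|L$ is loopless of rank $2$ with $l(L)\ge3$ classes. The contraction $M/L$ is loopless of rank $1$, so it is $U_{1,A}$, and $|A|\ge2$ by \eqref{eq:two-off}. Thus $e$ is a wall with $B=L$ and $s_e=l(L)$, and $M=v_e^-$ because $x(L)\le2$ on $P_M$. So $e$ determines $(M,L)$. Conversely, let $e=U_{1,A}\oplus N$ be a wall, with $N$ on $B$, and let $M=v_e^-$. The facet $e$ of $P_M$ is the face on which $x(B)$ attains its maximum $2$, so $\operatorname{rk}_M(B)=2$ and $M|B\oplus M/B=N\oplus U_{1,A}$ by (M1) and (M2). Since $M/B$ has no loops, $B$ is a line of $M$, and it has $s_e\ge3$ classes.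
\end{proof}

We now choose a combination of $1$, $s$ and $g$. On a cell without long lines $g=\binom s2$, and we want a value that is nonnegative for all $s$ and vanishes as often as possible. This suggests $\binom{t+1}2-ts+g$, which equals $\binom{s-t}2$ on such a cell. We take $t=5$, for the reason given in Remark~\ref{rem:why5}, and put
\[
\psi=15-5s+g .
\]

\begin{proposition}\label{prop:identity}
$\displaystyle\sum_M\rho(M)=\binom{n-5}2-1+V-2P$.
\end{proposition}

\begin{proof}
The classes of a wall $U_{1,A}\oplus N$ are $A$ and the $s_e$ classes $p$ of $N$; its lines are $B$, with $s_e$ classes, and the $s_e$ sets $A\cup p$, with two classes. A ridge has three classes and three lines with two classes each. This gives the following values.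
\[
\begin{array}{l|ccc}
 & s & g & \psi\\ \hline
\text{wall} & 1+s_e & 2s_e-1 & 9-3s_e\\[2pt]
\text{ridge} & 3 & 3 & 3\\[2pt]
U_{3,n} & n & \binom n2 & \binom{n-5}2
\end{array}
\]
Insert them in \eqref{eq:val}, write $9-3s_e=1-(3s_e-8)$ and use $E=V+P-1$:
\begin{equation}\label{eq:two}
\sum_M\psi(M)+\sum_e(3s_e-8)=\binom{n-5}2+E-3P=\binom{n-5}2-1+V-2P .
\end{equation}
By Lemma~\ref{lem:lines}, $\sum_e(3s_e-8)=\sum_M\sum_{L\text{ long}}(3l-8)$, where $l=l(L)$. In a maximal cell any two classes lie on a unique line, so $\sum_L\binom l2=\binom s2$. Since $\binom l2-(l-1)=\binom{l-1}2$, we get $g=\binom s2-\sum_L\binom{l-1}2$ and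
\[
\psi(M)=\binom{s-5}2-\sum_{L\text{ long}}\binom{l-1}2 ,
\]
lines with $l=2$ contributing nothing. Finally $\binom{l-1}2-(3l-8)=\frac12(l^2-9l+18)=\frac12(l-3)(l-6)$, so the left side of \eqref{eq:two} is $\sum_M\rho(M)$.
\end{proof}

\begin{remark}\label{rem:why5}
Repeat the computation with $\binom{t+1}2-ts+g$, and split off from the wall terms the multiple of $E$ for which lines with three classes contribute nothing. The right side of \eqref{eq:two} becomes $\binom{n-t}2+\binom{t-3}2E-\binom{t-2}2P$. After substituting $E=V+P-1$ and $P=V-1-d+\delta$, the coefficient of $V$ is $\binom{t-3}2-(t-3)=\frac12(t-3)(t-6)$. It is negative only for $t=4$ and $t=5$, so only these values can bound $V$ from above, and $t=5$ has the smaller main term $\binom{n-t}2$.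
\end{remark}

\subsection{The defect is nonnegative}

\begin{lemma}\label{lem:defect}
Let $M$ be a connected matroid of rank $3$. Then $\rho(M)\ge0$, with equality if and only if $s\in\{5,6\}$ and every line has at most three classes.
\end{lemma}

\begin{proof}
Put $\phi(l)=\frac12(l-3)(l-6)$, so that $\phi(3),\phi(4),\phi(5),\phi(6)=0,-1,-1,0$. Only lines with $l\ge7$ lower the defect. Let $L_0$ be a line with the largest number $l_0$ of classes.

Suppose $l_0\le6$. Then $\rho(M)=\binom{s-5}2+\#\{L:l(L)\in\{4,5\}\}\ge0$, with equality if and only if $s\in\{5,6\}$ and no line has $4$ or $5$ classes. For $s\le6$ connectedness gives $l\le4$ by \eqref{eq:two-off}, so the second condition says that all lines have $l\le3$.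

Suppose $l_0\ge7$ and let $b=s-l_0\ge1$ be the number of classes outside $L_0$. A line $L\ne L_0$ shares at most one class with $L_0$, so at least $l-1$ of its classes lie outside $L_0$. Each pair of classes outside $L_0$ lies on one line only, hence $\sum_{L\ne L_0}\binom{l-1}2\le\binom b2$. For $l\ge3$ we have $\binom{l-1}2-\phi(l)=3l-8>0$. Therefore, with $a=l_0-5\ge2$,
\[
2\rho(M)\ge(a+b)(a+b-1)-(a+2)(a-1)-b(b-1)=2a(b-1)+2>0.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, and of the upper bound in Theorem~\ref{thm:A}]
We have seen that $\delta\ge0$ and $\rho(M)\ge0$. Substituting $P=V-1-d+\delta$ in Proposition~\ref{prop:identity} gives $\sum_M\rho(M)=\binom{n-5}2+1-V+2d-2\delta$, which is \eqref{eq:main}. For a ray, $d=1$ and $V\le\binom{n-5}2+3$. Equality holds if and only if $\delta=0$, which means $V=P+2$, and all defects vanish, which by Lemma~\ref{lem:defect} and \eqref{eq:two-off} is the stated condition on the cells. That this bound is the maximal spread for $n\ge6$ is shown in Section~\ref{sec:families}. For $n=5$ there are no ridges, and $\delta\ge0$ gives the sharper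 bound $V\le P+2=2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:other}]
The map $x\mapsto(1,\dots,1)-x$ takes $\Delta(k,n)$ to $\Delta(n-k,n)$ and $e_S$ to $e_{[n]\setminus S}$, and it preserves the directions $e_i-e_j$. So $\mathrm{Dr}(k,n)\cong\mathrm{Dr}(n-k,n)$ with equal spreads, and it remains to treat $k=2$. There an interior cell has at most two components, so there are no ridges, and the walls have the form $U_{1,A}\oplus U_{1,B}$. The proof of Lemma~\ref{lem:val} gives $V-E=1$. The proof of Lemma~\ref{lem:jumps}, with $\omega_e=e_A-e_B$ and $J=\mathbb R^E$, gives $d=E=V-1$. Hence the rays are exactly the subdivisions with $V=2$. They exist: the weight with $w_{12}=1$ and $w_S=0$ otherwise cuts $\Delta(2,n)$ along $x_1+x_2=1$ into two matroid polytopes.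
\end{proof}

\section{Rays from planar point configurations}\label{sec:config}

To reach the bound we need weights whose maximal cells and whose space $W$ can be controlled by hand. We take valuations of the maximal minors of a matrix whose first three columns form the identity. Each further column has three valuations, which modulo lineality is a point in a plane, and the cells that contain the basis $\{1,2,3\}$ are visible in that plane.

\subsection{Tripods, nodes and deformations}
Let $H_c=\{(\xi,\eta,\zeta)\in\mathbb R^3:\xi+\eta+\zeta=c\}$. The \emph{tripod} of $p\in H_c$ consists of three \emph{arms}, half-lines that start at $p$ and contain it. For $p=(\xi,\eta,\zeta)$ put $\hat p=(\hat p_1,\hat p_2,\hat p_3)=(0,-\eta,\xi)$, and for $u\in H_c$ let $\operatorname{supp}_p(u)\subseteq\{1,2,3\}$ be the set of indices $a$ at which $\hat p_a-\hat u_a$ is minimal. The table defines the arms by their directions and lists their properties.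
\[
\begin{array}{c|ccccc}
\text{arm} & \text{direction} & \text{constant} & \text{increases} & \text{decreases} & u\text{ on the arm iff}\\ \hline
T^\xi(p) & (0,1,-1) & \xi & \eta & \zeta & \{1,3\}\subseteq\operatorname{supp}_p(u)\\
T^\eta(p) & (-1,0,1) & \eta & \zeta & \xi & \{1,2\}\subseteq\operatorname{supp}_p(u)\\
T^\zeta(p) & (1,-1,0) & \zeta & \xi & \eta & \{2,3\}\subseteq\operatorname{supp}_p(u)
\end{array}
\]
For the last column put $\epsilon_a=\hat p_a-\hat u_a$. Then
\[
\epsilon_3-\epsilon_1=\xi(p)-\xi(u),\qquad \epsilon_1-\epsilon_2=\eta(p)-\eta(u),\qquad \epsilon_2-\epsilon_3=\zeta(p)-\zeta(u).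
\]
So $\epsilon_1=\epsilon_3\le\epsilon_2$ means $\xi(u)=\xi(p)$ and $\eta(u)\ge\eta(p)$; next, $\epsilon_1=\epsilon_2\le\epsilon_3$ means $\eta(u)=\eta(p)$ and $\zeta(u)\ge\zeta(p)$; and $\epsilon_2=\epsilon_3\le\epsilon_1$ means $\zeta(u)=\zeta(p)$ and $\xi(u)\ge\xi(p)$. Also $\operatorname{supp}_p(u)=\{1,2,3\}$ if and only if $u=p$.

\begin{definition}\label{def:config}
Let $\mathcal P=\{p_4,\dots,p_n\}\subset H_c$ be a set of $m=n-3$ distinct points. A \emph{node} is a point $u\in H_c$ that belongs to $\mathcal P$ or lies on arms $T^\alpha(p)$ and $T^\beta(q)$ with $p,q\in\mathcal P$ and $\alpha\ne\beta$. A \emph{deformation} assigns to each $p\in\mathcal P$ a point $p'$, all in a common plane $H_{c'}$, such that for each node $u$ there is $u'\in H_{c'}$ with $u'=p'$ if $u=p$, and $\alpha(u')=\alpha(p')$ whenever $u\in T^\alpha(p)$. The configuration $\mathcal P$ is \emph{rigid} if every deformation has the form $p'=\lambda p+\theta$ with $\lambda\in\mathbb R$ and $\theta\in\mathbb R^3$.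
\end{definition}

A deformation keeps the equations that hold at the nodes and forgets the inequalities. A translate of a deformation is a deformation. Two consequences of the definition are all that we use to prove rigidity. Let $p,q,r\in\mathcal P$.
\begin{itemize}
\item[(I)] If $p\in T^\alpha(q)$, then $\alpha(p')=\alpha(q')$.
\item[(T)] If $T^\xi(p)\cap T^\eta(q)\cap T^\zeta(r)\ne\emptyset$, then $\xi(p')+\eta(q')+\zeta(r')=c'$.
\end{itemize}

\subsection{The weight of a configuration}
Every $3$-subset of $[n]$ can be written uniquely as $S=([3]\setminus A)\cup I$ with $A\subseteq[3]$, $I\subseteq\{4,\dots,n\}$ and $|A|=|I|$. Write $\hat p_{ia}$ for the $a$-th coordinate of $\hat p_i$ and $\operatorname{supp}_i$ for $\operatorname{supp}_{p_i}$, and put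
\[
w_S=\min_{\pi}\sum_{i\in I}\hat p_{i,\pi(i)},\qquad \pi\colon I\to A\text{ bijective};
\]
in particular $w_{123}=0$.

\begin{proposition}\label{prop:config}
\begin{itemize}
\item[(a)] The weight $w$ is the valuation of the Pl\"ucker vector of a $3$-dimensional linear space over a valued field of characteristic $0$. It lies in $\mathrm{Dr}(3,n)$, and its spread is at least the number of nodes of $\mathcal P$.
\item[(b)] If $\mathcal P$ is rigid and has at least two nodes, then $w$ generates a ray.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Realizability.} Let $\mathbb C((t^{\mathbb R}))$ be the field of Hahn series, formal sums $\sum a_rt^r$ with well-ordered support in $\mathbb R$, valued by the least exponent. Take the $3\times n$ matrix whose first three columns form the identity and whose entry in row $a$ and column $i\ge4$ is $\gamma_{ia}t^{\hat p_{ia}}$, with $\gamma_{ia}\in\mathbb C$ algebraically independent over $\mathbb Q$. The minor $D_S$ on the columns $S$ is, up to sign, the minor on rows $A$ and columns $I$, a sum over $\pi$ of terms $\pm\prod_i\gamma_{i,\pi(i)}\,t^{\sum_i\hat p_{i,\pi(i)}}$.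 The monomials in the $\gamma$'s are distinct, so nothing cancels and $D_S$ has valuation $w_S$. In the $3$-term Pl\"ucker relation three products of two minors, with signs, add up to zero, so the least of their valuations \eqref{eq:plucker} occurs twice. Hence $w\in\mathrm{Dr}(3,n)$.

\emph{The cells $M_u$.} For $u\in H_c$ define $h\in\mathbb R^n$ by $h_a=-\hat u_a$ for $a\in[3]$ and $h_i=\min_a(\hat p_{ia}-\hat u_a)$ for $i\ge4$. Since $h(S)=-\sum_{a\in[3]\setminus A}\hat u_a+\sum_{i\in I}h_i$,
\[
w_S-h(S)=\sum_{a\in[3]}\hat u_a+\min_\pi\sum_{i\in I}\bigl(\hat p_{i,\pi(i)}-\hat u_{\pi(i)}-h_i\bigr)\ \ge\ \sum_{a\in[3]}\hat u_a .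
\]
Equality holds if and only if some bijection $\pi\colon I\to A$ has $\pi(i)\in\operatorname{supp}_i(u)$ for all $i\in I$; we say that $\pi$ \emph{matches} $S$ at $u$, and such a $\pi$ attains the minimum that defines $w_S$. The sets $S$ that have a matching at $u$ therefore form a cell $M_u$, and $\{1,2,3\}\in M_u$.

\emph{Nodes give maximal cells.} The fundamental graph of $M_u$ for the basis $\{1,2,3\}$ joins $a$ to $i$ when $a\in\operatorname{supp}_i(u)$. Supports are nonempty, so the graph is connected if and only if it connects $1,2,3$, that is, if some support is $[3]$ or two different supports of size $2$ occur. By the table this happens exactly when $u$ is a node. So by (M4) and (M3) each node gives a maximal cell. Suppose two nodes $u,\tilde u$ give the same cell, with vectors $h,\tilde h$. Then $(h-\tilde h)(S)$ is constant on a maximal cell, so $h-\tilde h$ is a multiple of $(1,\dots,1)$. As $h_1=\tilde h_1=0$, we get $h=\tilde h$ and $u=\tilde u$. This proves (a).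

\emph{Every $S$ lies in some $M_u$.} This step makes $w'\in W$ recoverable from the bases adjacent to $\{1,2,3\}$. By linear programming duality for the assignment problem with costs $\hat p_{ia}$, $i\in I$, $a\in A$, there are numbers $\beta_a$ and $\kappa_i$ with $\hat p_{ia}-\beta_a\ge\kappa_i$ for all $i\in I$, $a\in A$, and with equality along an optimal bijection $\pi$. Choose $\beta_a$ very negative for $a\in[3]\setminus A$. Then $\pi(i)$ minimizes $\hat p_{ia}-\beta_a$ over all $a\in[3]$. Subtracting $\beta_1$ from all three coordinates does not change the minimizers and turns $\beta$ into $\hat u$ for some $u\in H_c$, and $\pi$ matches $S$ at $u$.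

\emph{From $W$ to deformations.} Let $w'\in W$. Constant weights lie in the lineality space, so we may assume $w'_{123}=0$. Put $q_{ia}=w'_{([3]\setminus a)\cup i}$. Each cell $M_u$ lies in a maximal cell, so there is $h'\in\mathbb R^n$ with $w'_S=h'(S)$ on $M_u$. Then $h'([3])=0$ and
\begin{equation}\label{eq:q}
q_{ia}=h'_i-h'_a\qquad\text{for } a\in\operatorname{supp}_i(u).
\end{equation}
If $\pi$ matches $S$ at $u$, then $h'(S)-h'([3])=\sum_{i\in I}(h'_i-h'_{\pi(i)})$, so
\begin{equation}\label{eq:four}
w'_S=\sum_{i\in I}q_{i,\pi(i)}\qquad\text{and}\qquad w_S=\sum_{i\in I}\hat p_{i,\pi(i)}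
\end{equation}
with the same $\pi$. Define points of $H_0$ by $p_i'=(q_{i3}-q_{i1},\,q_{i1}-q_{i2},\,q_{i2}-q_{i3})$ and, for a node $u$ with vector $h'$, by $u'=(h'_1-h'_3,\,h'_2-h'_1,\,h'_3-h'_2)$. If $u\in T^\xi(p_i)$, then $\{1,3\}\subseteq\operatorname{supp}_i(u)$ and \eqref{eq:q} gives $\xi(p_i')=h'_1-h'_3=\xi(u')$. The pairs $\{1,2\}$ and $\{2,3\}$ give the same for $\eta$ and $\zeta$, and if $u=p_i$ all three coordinates agree. So $p_i\mapsto p'_i$ is a deformation.

\emph{Proof of \textup{(b)}.} By rigidity $p_i'=\lambda p_i+\theta$. Comparing the first two coordinates gives $q_{i3}-q_{i1}=\lambda\hat p_{i3}+\xi(\theta)$ and $q_{i2}-q_{i1}=\lambda\hat p_{i2}-\eta(\theta)$. Thus $q_{ia}=\lambda\hat p_{ia}+\hat\theta_a+\mu_i$ with $\hat\theta=(0,-\eta(\theta),\xi(\theta))$ and $\mu_i=q_{i1}$. By \eqref{eq:four}, for every $S$,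
\[
w'_S=\lambda w_S+\sum_{a\in[3]}\hat\theta_a-\sum_{a\in S\cap[3]}\hat\theta_a+\sum_{i\in S\setminus[3]}\mu_i ,
\]
which is $\lambda w$ plus an element of the lineality space. So $d\le1$ by Lemma~\ref{lem:W}. With two nodes the subdivision is nontrivial, so $d=1$.
\end{proof}

\begin{example}\label{ex:m3}
Let $p_4=(0,0,1)$, $p_5=(1,0,0)$, $p_6=(0,1,0)$ in $H_1$. At $u=p_4$ we have $\hat u=(0,0,0)$, $\hat p_5=(0,0,1)$, $\hat p_6=(0,-1,0)$, so the supports of $4,5,6$ are $\{1,2,3\}$, $\{1,2\}$, $\{2\}$. In $M_u$ the element $6$ is parallel to $2$, and $5$ lies on the line through $1$ and $2$. At $u=p_5$ the supports are $\{3\},\{1,2,3\},\{2,3\}$, and at $u=p_6$ they are $\{1,3\},\{1\},\{1,2,3\}$. These are the three cells of Example~\ref{ex:three} with $A=\{1,5\}$, $B=\{3,4\}$, $C=\{2,6\}$.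
\end{example}

By Proposition~\ref{prop:config} and Section~\ref{sec:upper} it suffices to find a rigid configuration with two nodes for $m=2$ and, for each $m\ge3$, a rigid configuration with at least
\[
\nu(m)=\tfrac12(m^2-5m+12)=\binom{m-2}2+3=\binom{n-5}2+3
\]
nodes.

\subsection{A count that predicts $\nu(m)$}\label{sub:count}
This paragraph guides the construction and is not used in the proofs. If $p,q$ share no coordinate, their tripods cross: after a cyclic shift of the coordinates and possibly exchanging $p$ and $q$, the signs of $q-p$ are $(+,+,-)$, and the point with $\xi=\xi(p)$, $\eta=\eta(q)$ lies on $T^\xi(p)\cap T^\eta(q)$. So $m$ points in general position have at least $m+\binom m2=\binom{n-2}2$ nodes. They have $2m$ coordinates, of which translation and scaling account for $3$, so rigidity requires $2m-3$ equations. An incidence (I) yields one equation and merges one crossing with a point of $\mathcal P$; a triple point (T) yields one equation and merges three crossings into one. With one incidence for each point and $m-3$ triple points, the count drops from $\binom{m+1}2$ by $m+2(m-3)$,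 to $\nu(m)$.

\section{Triangle configurations}\label{sec:triangle}

We want every point to lie on an arm of another point while all remaining pairs of tripods still cross in new nodes. Start from the triangle of Example~\ref{ex:m3}, where each vertex lies on an arm of the next, and grow a chain from each vertex, each new point on an arm of its predecessor. The chain at the first vertex uses $\zeta$- and $\eta$-arms in turn and moves away from the triangle, and its $\xi$-arms run back across it. To make these arms cross the earlier steps of the chain, the $\xi$-coordinates must oscillate with shrinking amplitude.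

Let $c>0$. A \emph{zigzag in $[0,c)$} is a sequence $(x_1,\dots,x_r)$, $r\ge1$, with
\[
0=x_1<x_3<x_5<\dots<x_6<x_4<x_2<c .
\]
In a zigzag,
\begin{equation}\label{eq:zig}
\text{for } b>a:\qquad x_b>x_a\ \text{ if $a$ is odd},\qquad x_b<x_a\ \text{ if $a$ is even}.
\end{equation}
Appending a number strictly between the last two terms gives again a zigzag. The \emph{chain} of a zigzag starts at $X_1=(0,0,c)$, and $X_{i+1}$ is the point with $\xi=x_{i+1}$ on $T^\zeta(X_i)$ for odd $i$ and on $T^\eta(X_i)$ for even $i$. It exists by \eqref{eq:zig}, since $\xi$ increases along $T^\zeta$ and decreases along $T^\eta$.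

The rotation $\kappa(\xi,\eta,\zeta)=(\zeta,\xi,\eta)$ maps $\xi$-arms to $\eta$-arms, $\eta$-arms to $\zeta$-arms and $\zeta$-arms to $\xi$-arms. Given three zigzags $(x_i)$, $(y_i)$, $(z_i)$ in $[0,c)$ of lengths $r_X,r_Y,r_Z$, let $X_i$ be the chain of the first, $Y_i$ the image under $\kappa$ of the chain of the second, and $Z_i$ the image under $\kappa^2$ of the chain of the third. Then $\xi(X_i)=x_i$, $\eta(Y_i)=y_i$, $\zeta(Z_i)=z_i$, and $X_1=(0,0,c)$, $Y_1=(c,0,0)$, $Z_1=(0,c,0)$ satisfy
\begin{equation}\label{eq:tri}
X_1\in T^\eta(Y_1),\qquad Z_1\in T^\xi(X_1),\qquad Y_1\in T^\zeta(Z_1).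
\end{equation}
The set $\mathcal P$ of all these points is a \emph{triangle configuration}. Put $m=r_X+r_Y+r_Z$, and let $\tau$ be the number of \emph{triples}, that is, of $(i,j,k)$ with $x_i+y_j+z_k=c$. Figure~\ref{fig:six} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(0.866cm,-0.5cm)},y={(-0.866cm,-0.5cm)},z={(0cm,1cm)}]
\begin{scope}
\clip (-3.6cm,-3.3cm) rectangle (3.2cm,3cm);
\foreach \x/\y/\z in {0/0/2,1/-1/2,2/0/0,2/1/-1,0/2/0,-1/2/1}
  \draw[gray] (\x,\y,\z) -- ++(0,6,-6) (\x,\y,\z) -- ++(-6,0,6) (\x,\y,\z) -- ++(6,-6,0);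
\end{scope}
\foreach \x/\y/\z in {0/0/2,1/-1/2,2/0/0,2/1/-1,0/2/0,-1/2/1}
  \fill (\x,\y,\z) circle (2.2pt);
\foreach \x/\y/\z in {1/1/0,1/0/1,0/1/1}
  \draw[fill=white] (\x,\y,\z) circle (2.2pt);
\node[above right] at (0,0,2) {$X_1$};
\node[below right] at (1,-1,2) {$X_2$};
\node[below right] at (2,0,0) {$Y_1$};
\node[below right] at (2,1,-1) {$Y_2$};
\node[left] at (0,2,0) {$Z_1$};
\node[left] at (-1,2,1) {$Z_2$};
\end{tikzpicture}
\caption{Six points (black) in the plane $\xi+\eta+\zeta=2$, built from three copies of the zigzag $(0,1)$. From each point a $\xi$-arm runs down to the left, an $\eta$-arm up to the left and a $\zeta$-arm to the right. Each point lies on an arm of another, and three arms meet at each of the white points $(1,1,0)$, $(1,0,1)$, $(0,1,1)$. The nine nodes give a ray of $\mathrm{Dr}(3,9)$ of spread $9$.}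
\label{fig:six}
\end{figure}

\begin{lemma}\label{lem:nodes}
The $m$ points of a triangle configuration are distinct, and it has at least $\frac12(m^2-m)-2\tau$ nodes. In particular, $\tau=m-3$ gives at least $\nu(m)$ nodes.
\end{lemma}

\begin{proof}
\emph{The points.} A step along a $\zeta$-arm keeps $\zeta$ and lowers $\eta$; a step along an $\eta$-arm keeps $\eta$ and raises $\zeta$. So along $X_1,X_2,\dots$ the coordinate $\zeta$ is nondecreasing from $c$ and $\eta$ is nonincreasing from $0$, with $\eta(X_2)<0$. Consider the regions
\[
\begin{array}{lccc}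
\Omega_X: & \xi>0, & \eta<0, & \zeta\ge c;\\
\Omega_Y: & \xi\ge c, & \eta>0, & \zeta<0;\\
\Omega_Z: & \xi<0, & \eta\ge c, & \zeta>0.
\end{array}
\]
They are pairwise disjoint by their sign patterns, $\kappa$ permutes them cyclically, and they do not contain $X_1,Y_1,Z_1$. For $i\ge2$ we have $X_i\in\Omega_X$, $Y_i\in\Omega_Y$, $Z_i\in\Omega_Z$. Within a chain the points differ in $x_i$, $y_i$ or $z_i$. So the $m$ points are distinct.

\emph{Middle nodes.} The point $(x_i,y_j,c-x_i-y_j)$ lies on $T^\xi(X_i)$ because $y_j\ge0\ge\eta(X_i)$, and on $T^\eta(Y_j)$ because $x_i<c\le\xi(Y_j)$. Applying $\kappa$, we get $(c-y_j-z_k,y_j,z_k)\in T^\eta(Y_j)\cap T^\zeta(Z_k)$ and $(x_i,c-x_i-z_k,z_k)\in T^\zeta(Z_k)\cap T^\xi(X_i)$. Within each of the three types these nodes are distinct. A point of two types has the form $(x_i,y_j,z_k)$, so it is of all three types and corresponds to a triple. Hence there are $r_Xr_Y+r_Yr_Z+r_Xr_Z-2\tau$ middle nodes. A middle node has two coordinates in $[0,c)$, so it lies in none of the three regions. The middle nodes in $\mathcal P$ are therefore among $X_1,Y_1,Z_1$, and these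 three do occur, for $i=j=k=1$.

\emph{Chain nodes.} For $1\le a<b\le r_X$ let $v_{a,b}\in H_c$ be the point with $\xi=x_b$ and with $\zeta=\zeta(X_a)$ if $a$ is odd, $\eta=\eta(X_a)$ if $a$ is even. By construction $v_{b-1,b}=X_b$. For odd $a$ the point lies on $T^\zeta(X_a)$ since $x_b>x_a$, and on $T^\xi(X_b)$ since $\zeta(X_a)\le\zeta(X_b)$. For even $a$ it lies on $T^\eta(X_a)$ since $x_b<x_a$, and on $T^\xi(X_b)$ since $\eta(X_a)\ge\eta(X_b)$. So $v_{a,b}$ is a node. We claim that $\zeta(v_{a,b})<\zeta(v_{a+1,b})$ for $a+1<b$. If $a$ is odd, then $\zeta(X_{a+1})=\zeta(X_a)$ and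
\[
\zeta(v_{a+1,b})=c-x_b-\eta(X_{a+1})=\zeta(X_{a+1})+x_{a+1}-x_b>\zeta(X_a)=\zeta(v_{a,b}).
\]
If $a$ is even, then $\eta(X_{a+1})=\eta(X_a)$ and
\[
\zeta(v_{a,b})=c-x_b-\eta(X_{a+1})=\zeta(X_{a+1})+x_{a+1}-x_b<\zeta(X_{a+1})=\zeta(v_{a+1,b}).
\]
Both inequalities are \eqref{eq:zig} for the index $a+1$. Thus for fixed $b$ the points $v_{a,b}$ with $a\le b-2$ are distinct and differ from $X_b$; for different $b$ they differ in $\xi$. They are therefore $\sum_{b=3}^{r_X}(b-2)=\binom{r_X-1}2$ distinct nodes, none of them an $X_i$. They have $\xi>0$ and $\zeta\ge\zeta(v_{1,b})=c$, hence $\eta<0$, so they lie in $\Omega_X$, which contains no middle node, no $Y_i$ and no $Z_i$. Applying $\kappa$ gives $\binom{r_Y-1}2$ further nodes in $\Omega_Y$ and $\binom{r_Z-1}2$ in $\Omega_Z$.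

\emph{Total.} Since $\binom{r-1}2=\frac12r^2-\frac32r+1$ and $\frac12(r_X^2+r_Y^2+r_Z^2)+r_Xr_Y+r_Yr_Z+r_Xr_Z=\frac12m^2$, the number of nodes found is
\[
m+\Bigl(\tfrac12m^2-\tfrac32m+3\Bigr)-2\tau-3=\tfrac12(m^2-m)-2\tau.\qedhere
\]
\end{proof}

The incidences along the chains reduce rigidity to a linear system in the numbers $x_i,y_j,z_k$ alone.

\begin{lemma}\label{lem:rigid}
\begin{itemize}
\item[(i)] Let $\mathcal P\subset H_c$ contain $X_1,Y_1,Z_1$. Every deformation is, up to translation, \emph{normalized}: $X_1'=(0,0,c')$, $Y_1'=(c',0,0)$, $Z_1'=(0,c',0)$.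
\item[(ii)] Let $\mathcal P$ be a triangle configuration. Suppose that every solution of
\[
x_1'=y_1'=z_1'=0,\qquad x_i'+y_j'+z_k'=c'\ \text{ for all triples }(i,j,k)
\]
in the unknowns $x_i',y_j',z_k',c'$ satisfies $x_i'=\lambda x_i$, $y_j'=\lambda y_j$, $z_k'=\lambda z_k$ with $\lambda=c'/c$. Then $\mathcal P$ is rigid.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:tri} and (I), $\xi(X_1')=\xi(Z_1')$, $\eta(X_1')=\eta(Y_1')$ and $\zeta(Y_1')=\zeta(Z_1')$. Subtract the vector with these three coordinates.

(ii) For a normalized deformation put $x_i'=\xi(X_i')$, $y_j'=\eta(Y_j')$, $z_k'=\zeta(Z_k')$. For a triple, the middle node $(x_i,y_j,z_k)$ lies on $T^\xi(X_i)\cap T^\eta(Y_j)\cap T^\zeta(Z_k)$, so (T) gives the displayed system. Now $X_1'=\lambda X_1$. If $X_i'=\lambda X_i$, then $X'_{i+1}$ and $\lambda X_{i+1}$ lie in $H_{c'}$, agree in $\xi$ by assumption, and agree in $\zeta$ ($i$ odd) or $\eta$ ($i$ even) by (I); so they are equal. Rotating by $\kappa$ gives the same for $Y_j$ and $Z_k$.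
\end{proof}

Apart from $c'$ the system has $m-3$ unknowns, so $\tau=m-3$ is the least number of triples that can determine them.

\section{Rigid configurations with the maximal number of nodes}\label{sec:families}

We need three zigzags with exactly $m-3$ triples that determine all unknowns. Arithmetic progressions produce many triples; a short third zigzag keeps their number linear in $m$. In both families we write $x'(v),y'(v),z'(v)$ for the unknown attached to the entry $v$.

\subsection{Even $m\ge6$}
Let $m=2r+2$ with $r\ge2$ and $c=r$. The first two zigzags are $(0,r-1,1,r-2,2,\dots)$, listing each of $0,\dots,r-1$ once, and the third is $(0,1)$. Figure~\ref{fig:six} is the case $r=2$. The triples have $z=0$ and $x+y=r$ ($r-1$ solutions) or $z=1$ and $x+y=r-1$ ($r$ solutions), so $\tau=2r-1=m-3$.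

For $1\le v\le r-1$, subtracting $x'(v)+y'(r-1-v)+z'(1)=c'$ from $x'(v)+y'(r-v)=c'$ gives $y'(i)-y'(i-1)=z'(1)$ for $1\le i\le r-1$, so $y'(i)=i\,z'(1)$. The triple with entries $(0,r-1,1)$ gives $r\,z'(1)=c'$, that is, $z'(1)=\lambda$. Then $x'(v)=c'-y'(r-v)=\lambda v$. By Lemmas~\ref{lem:nodes} and~\ref{lem:rigid} the configuration is rigid with at least $\nu(m)$ nodes.

\subsection{Odd $m\ge9$}
We double the previous family and add one odd entry to each zigzag, so that three new unknowns come with three new triples. Let $m=2r+5$ with $r\ge2$ and $c=2r$, and let $q$ be the odd element of $\{r-1,r\}$. The first two zigzags are $(0,2r-2,2,2r-4,\dots)$, listing each of $0,2,\dots,2r-2$ once, followed by $q$; the third is $(0,2,1)$. For even $r$ the two terms before $q=r-1$ are $r-2$ and $r$; for odd $r$ the two terms before $q=r$ are $r+1$ and $r-1$. So $q$ lies strictly between them. Put $q^*=2r-1-q$, the even element of $\{r-1,r\}$, which is an entry of the first two zigzags. The entries $(x,y,z)$ of the triples are: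
\begin{itemize}
\item $z=0$: $r-1$ triples with $x,y$ even, and $(q,q,0)$ if $q=r$;
\item $z=2$: $r$ triples with $x,y$ even, and $(q,q,2)$ if $q=r-1$;
\item $z=1$: $(q,q^*,1)$ and $(q^*,q,1)$.
\end{itemize}
Thus $\tau=(r-1)+r+1+2=m-3$.

The triples with even entries form the system of the even case, with $z'(2)$ in the role of $z'(1)$. So $z'(2)=c'/r=2\lambda$ and $x'(2i)=y'(2i)=2i\lambda$. The two triples with $z=1$ give $x'(q)+y'(q^*)=x'(q^*)+y'(q)$, hence $x'(q)=y'(q)$. If $q=r$, then $2x'(q)=c'=2r\lambda$; if $q=r-1$, then $2x'(q)=c'-2\lambda=2(r-1)\lambda$. In both cases $x'(q)=\lambda q$, and $z'(1)=c'-\lambda(q+q^*)=\lambda$. Again the configuration is rigid with at least $\nu(m)$ nodes.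

\subsection{The cases $m=2,3,4,5,7$}
Each membership below is checked with the table in Section~\ref{sec:config}: one coordinate agrees and the next one, cyclically, is at least as large.

\emph{$m=2$.} Take $p=(0,0,0)$ and $q=(-1,0,1)\in T^\eta(p)$ in $H_0$. These are two nodes. By (I), $q'-p'=\lambda(-1,0,1)$ for some $\lambda$, so the configuration is rigid.

\emph{$m=3$.} Take the triangle $X_1,Y_1,Z_1$ with $c=1$. It has $3=\nu(3)$ nodes and is rigid by Lemma~\ref{lem:rigid}(i).

\emph{$m=4$.} Add to this triangle the point $U=(-1,1,1)$. Then $U\in T^\eta(Z_1)$ and $X_1\in T^\zeta(U)$. There are $4=\nu(4)$ nodes. In a normalized deformation (I) gives $\eta(U')=c'$ and $\zeta(U')=c'$, so $U'=c'U$.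

\emph{$m=5$.} In $H_0$ take $O=(0,0,0)$, $Q_1=(1,0,-1)$, $Q_2=(0,-1,1)$, $Q_3=(1,-2,1)$, $Q_4=(2,-1,-1)$. The incidences are
\[
O\in T^\eta(Q_1)\cap T^\xi(Q_2),\quad Q_1\in T^\xi(Q_3),\quad Q_3\in T^\zeta(Q_2),\quad Q_2\in T^\eta(Q_4),\quad Q_4\in T^\zeta(Q_1),
\]
and $(1,-1,0)\in T^\xi(Q_3)\cap T^\eta(Q_4)\cap T^\zeta(O)$ is a sixth node; $\nu(5)=6$. Translate a deformation so that $O'=0$ and $c'=0$. Then (I) gives, in the order listed, $Q_1'=(\alpha,0,-\alpha)$, $Q_2'=(0,-\beta,\beta)$, $Q_3'=(\alpha,-\alpha-\beta,\beta)$, $Q_4'=(\alpha+\beta,-\beta,-\alpha)$, and (T) gives $\alpha-\beta+0=0$. So $p'=\alpha p$ for all five points.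

\emph{$m=7$.} In $H_3$ take $X_1=(0,0,3)$, $Y_1=(3,0,0)$, $Z_1=(0,3,0)$ and
\[
\begin{array}{ll}
X_2=(1,-1,3)\in T^\zeta(X_1), & Y_2=(3,2,-2)\in T^\xi(Y_1),\\[2pt]
Z_2=(-1,3,1)\in T^\eta(Z_1), & U=(-1,2,2)\in T^\eta(Y_2),
\end{array}
\]
where also $Z_2\in T^\xi(U)$. There are six further nodes:
\[
\begin{array}{ll}
(1,2,0)\in T^\xi(X_2)\cap T^\eta(Y_2)\cap T^\zeta(Z_1), & (2,0,1)\in T^\eta(Y_1)\cap T^\zeta(Z_2),\\[2pt]
(0,2,1)\in T^\xi(X_1)\cap T^\eta(Y_2)\cap T^\zeta(Z_2), & (0,1,2)\in T^\xi(X_1)\cap T^\zeta(U),\\[2pt]
(1,0,2)\in T^\xi(X_2)\cap T^\eta(Y_1)\cap T^\zeta(U), & (1,1,1)\in T^\xi(X_2)\cap T^\zeta(Z_2).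
\end{array}
\]
In total there are $13=\nu(7)$ nodes. In a normalized deformation (I) gives $X_2'=(\alpha,-\alpha,c')$, $Y_2'=(c',\beta,-\beta)$, $Z_2'=(-\gamma,c',\gamma)$ and $U'=(-\gamma,\beta,c'+\gamma-\beta)$. The three triple points give $\alpha+\beta=c'$, $\beta+\gamma=c'$ and $\alpha+(c'+\gamma-\beta)=c'$. Hence $\gamma=\alpha$, $\beta=2\alpha$, $c'=3\alpha$, and $p'=\alpha p$ for all seven points.

\begin{proof}[End of the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}]
The two families and the five small cases cover every $m=n-3\ge2$. Proposition~\ref{prop:config} turns each configuration into a ray of $\mathrm{Dr}(3,n)$, generated by the valuation of a Pl\"ucker vector over $\mathbb C((t^{\mathbb R}))$, of spread at least $2$ for $n=5$ and at least $\binom{n-5}2+3$ for $n\ge6$. By Section~\ref{sec:upper} no ray has larger spread. This proves Theorem~\ref{thm:A}, and it shows that for $n\ge6$ the rays of maximal spread are those with $V=\binom{n-5}2+3$, which were characterized in Section~\ref{sec:upper}.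
\end{proof}

\begin{thebibliography}{9}

\bibitem{HJS}
Sven Herrmann, Michael Joswig, and David Speyer,
\emph{Dressians, Tropical Grassmannians, and Their Rays},
arXiv:1112.1278 (2011).

\bibitem{Oxley}
Oxley, \emph{Matroid Theory}.

\end{thebibliography}
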